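\title{Pluriclosed flow on non-K\"ahler properly elliptic surfaces}

\begin{abstract}
Let $M$ be a minimal properly elliptic surface with odd first Betti number. We prove that the pluriclosed flow $\omega_t$ starting at an arbitrary pluriclosed metric exists for all time, that $(M,\omega_t/t)$ converges in the Gromov--Hausdorff topology to the base orbifold curve with its K\"ahler--Einstein metric, and that on the universal cover $\mathbb H\times\mathbb C$ the parabolic blowdowns converge smoothly to the product of the expanding hyperbolic plane with a flat plane, a homogeneous expanding soliton. No symmetry of the initial metric is assumed. The metric is controlled by the maximum principle, applied to a potential for the torsion and to norms of $1$-forms weighted by the volume. Higher regularity comes from a H\"older estimate for a matrix of determinant one all of whose quadratic forms are subsolutions of the heat equation.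
\end{abstract}

\section{Introduction}

\subsection{Pluriclosed flow}

Let $(M,J)$ be a compact complex surface. We identify a Hermitian metric with its K\"ahler form $\omega$, and call it \emph{pluriclosed} if $\partial\bar\partial\omega=0$. This is one scalar equation, much weaker than the K\"ahler condition $d\omega=0$. The \emph{Bismut connection} of $\omega$ is the connection that preserves the metric and $J$ and has totally skew-symmetric torsion. Its Ricci form $\rho_B$ is $\sqrt{-1}$ times the curvature of the induced connection on $\Lambda^2T^{1,0}M$. The \emph{pluriclosed flow} is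
\begin{equation}\label{eq:pcf}
\frac{\partial}{\partial t}\omega_t=-\bigl(\rho_B(\omega_t)\bigr)^{1,1}.
\end{equation}
For a K\"ahler metric the Bismut connection is the Levi-Civita connection and $\rho_B$ is the usual Ricci form $\rho_\omega=-\sqrt{-1}\,\partial\bar\partial\log\det g$, so \eqref{eq:pcf} extends the K\"ahler--Ricci flow. The pluriclosed condition fits the equation: $\rho_B$ is closed, so $\bar\partial\rho_B^{1,1}=-\partial\rho_B^{0,2}$ and $\partial\bar\partial\rho_B^{1,1}=0$. Short-time existence and uniqueness on compact manifolds, and the preservation of the pluriclosed condition, are due to Streets and Tian \cite{ST}.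

\subsection{Elliptic surfaces with odd first Betti number}

A \emph{properly elliptic surface} is a minimal compact complex surface $M$ of Kodaira dimension $\operatorname{kod}(M)=1$ with an elliptic fibration $\pi:M\to B$ over a curve $B$. If $b_1(M)$ is odd, $M$ carries no K\"ahler metric. We use the following known facts on minimal elliptic surfaces $\pi:M\to B$ with $b_1(M)$ odd and $\operatorname{kod}(M)\ge0$.
\begin{itemize}
\item[(i)] Only multiple fibers occur, so a finite cover of $M$ is an elliptic fiber bundle over a curve that is a branched cover of $B$.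
\item[(ii)] Regard $B$ as an orbifold, with a point of order $n$ at the image of each fiber of multiplicity $n$. Then $\operatorname{kod}(M)=1$ exactly when the orbifold Euler characteristic of $B$ is negative; in that case the canonical bundle of $M$ is nef.
\item[(iii)] If $\operatorname{kod}(M)=1$, the orbifold $B$ carries a unique orbifold K\"ahler--Einstein metric $\omega_{KE}$ with $\rho_{\omega_{KE}}=-\omega_{KE}$, and $M$ admits a geometric structure modeled on $\widetilde{SL}_2\times\mathbb R$.
\end{itemize}
Here an orbifold metric is a smooth metric away from the orbifold points whose pullback under $y\mapsto x=y^n$ extends to a smooth metric, for a coordinate $x$ centered at a point of order $n$. The proof uses (i) and the metric $\omega_{KE}$.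

What should the flow do on such a surface? Consider first the K\"ahler product $B'\times E$ of a curve of genus at least two and an elliptic curve $E=\mathbb C/\Lambda$. Since $\rho_\omega$ is unchanged when either factor is scaled, $\omega_t=(Y_0+t)\,\omega_{KE}+p_0\sqrt{-1}\,dz\wedge d\bar z$ is a solution for all constants $Y_0,p_0>0$. The base expands linearly and the fibers keep their size. After division by $t$ the fibers collapse and the base remains. On the universal cover nothing collapses: one stretches the coordinate $z$ and sees the product of an expanding hyperbolic plane with a flat plane. A surface with $b_1$ odd is, up to a finite cover, a twisted version of this product, and the twisting should become invisible as the base grows.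

\subsection{The conjecture and the result}

Let $\tilde\omega(t)$ denote the lift of a solution to the universal cover $\tilde M$. An \emph{expanding soliton} on $\tilde M$ is a solution of the form $\tilde\omega_\infty(t)=t\,\phi_t^*\tilde\omega_\infty(1)$, $t>0$, with diffeomorphisms $\phi_t$ of $\tilde M$. The following problem was posed in \cite{Streets}.

\medskip
\noindent\textbf{Conjecture.} \emph{Let $M$ be a minimal properly elliptic surface with $b_1$ odd and let $\omega$ be a pluriclosed metric on $M$. Then the pluriclosed flow with initial value $\omega$ exists on $[0,\infty)$, and $(M,\omega_t/t)$ converges to $(B,\omega_{KE})$ in the Gromov--Hausdorff topology as $t\to\infty$. On the universal cover there is a blowdown limit $\tilde\omega_\infty(t)=\lim_{s\to\infty}s^{-1}\tilde\omega(st)$, which is a locally homogeneous expanding soliton.}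
\medskip

The blowdown limit is understood as smooth convergence on compact subsets of $\tilde M\times(0,\infty)$, possibly after pulling back by diffeomorphisms of $\tilde M$. Streets proved the conjecture for initial metrics that are invariant under the $T^2$-action along the fibers. We prove it for all initial metrics. Let $\mathbb H$ be the upper half plane.

\begin{theorem}\label{thm:main}
Let $M$ be a minimal properly elliptic surface with $b_1$ odd and let $\omega$ be any pluriclosed metric on $M$. Then:
\begin{enumerate}
\item The pluriclosed flow $\omega_t$ with $\omega_0=\omega$ exists on $[0,\infty)$.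
\item $(M,\omega_t/t)\to(B,\omega_{KE})$ in the Gromov--Hausdorff topology as $t\to\infty$.
\item $\tilde M\cong\mathbb H\times\mathbb C\ni(w,z)$, and with $\psi_s(w,z)=(w,\sqrt s\,z)$,
\[
s^{-1}\psi_s^*\tilde\omega(st)\ \longrightarrow\ \tilde\omega_\infty(t)=t\,\omega_{\mathbb H}+p_0\sqrt{-1}\,dz\wedge d\bar z\quad\text{in }C^\infty_{loc}(\tilde M\times(0,\infty))
\]
as $s\to\infty$, where $\omega_{\mathbb H}$ is the lift of $\omega_{KE}$ and $p_0>0$ is a constant. Moreover $\tilde\omega_\infty(t)=t\,\phi_t^*\tilde\omega_\infty(1)$ with $\phi_t(w,z)=(w,t^{-1/2}z)$, so $\tilde\omega_\infty$ is a homogeneous expanding soliton.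
\end{enumerate}
\end{theorem}

Section~\ref{sec:complements} adds decay rates for curvature and torsion, and long-time existence in Kodaira dimension zero.

\subsection{The method}

A finite cover of $M$ is a principal $E$-bundle with a distinguished connection form $\theta$ (Section~\ref{sec:bundle}), and it carries explicit solutions $Y(t)\,\omega_{KE}+p_0\sqrt{-1}\,\theta\wedge\bar\theta$ (Example~\ref{ex:model}). The proof shows that every solution is comparable, and then asymptotic, to one of these. There are four steps.

\emph{Size of the fibers.} For an invariant pluriclosed metric the generator $Z$ of the fiber action has constant length. In general $|Z|^2$ varies, and its evolution equation has a torsion term of the wrong sign. A $(1,0)$-form $\beta$ with $\bar\partial\beta=\sqrt{-1}\,i_Z\partial\omega$ absorbs that term, and bounds $|Z|^2$ from above and below (Sections~\ref{sec:evolution}--\ref{sec:apriori}).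

\emph{Size of the base.} The lower bound $\omega_t\ge t\,\omega_{KE}$ follows from the maximum principle applied to $\operatorname{tr}_{\omega_t}\omega_{KE}$. For the upper bound we measure $1$-forms with $(\det g)^{1/2}g^{-1}$, in whose evolution the torsion cancels (Section~\ref{sec:apriori}).

\emph{Regularity.} The flow is a parabolic system with quadratic gradient terms, so bounds on $g$ do not by themselves give bounds on derivatives. The metric and the torsion potential combine into a $4\times4$ Hermitian matrix $G$ with $\det G=1$ whose quadratic forms are subsolutions, and this implies a H\"older estimate (Section~\ref{sec:regularity}).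

\emph{The limit.} Rescaling shrinks the lattice $\Lambda$, so every blowdown limit is invariant under translations of the fiber: the symmetry that was not assumed appears in the limit. An energy on the base and the maximum principle then identify the limit (Section~\ref{sec:blowdown}), and Gromov--Hausdorff convergence follows (Section~\ref{sec:GH}).

\section{The surface as a principal bundle}\label{sec:bundle}

\subsection{The covering}

By (i), every singular fiber of $\pi$ is a multiple of a smooth elliptic curve, and there are a finite unramified covering $\Pi:M'\to M$, a holomorphic submersion $\pi':M'\to B'$ onto a compact curve with elliptic fibers, and a map $\varpi:B'\to B$ with $\pi\circ\Pi=\varpi\circ\pi'$. The $j$-invariant of the fibers is a holomorphic function on $B'$, hence constant, so all fibers are isomorphic to one curve $E=\mathbb C/\Lambda$. By the Fischer--Grauert theorem (a proper holomorphic submersion with isomorphic fibers is holomorphically locally trivial), $\pi'$ is a holomorphic fiber bundle. Automorphisms of $E$ have the form $z\mapsto\zeta z+c$,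 with $\zeta$ in the finite group $\{\zeta:\zeta\Lambda=\Lambda\}$. The linear parts $\zeta$ of the transition functions are therefore locally constant and define a homomorphism from $\pi_1(B')$ to a finite group. Replacing $B'$ by the unramified covering that belongs to its kernel, and $M'$ by the pulled back bundle, we may assume that $\pi'$ is a \emph{principal} $E$-bundle.

Near a point of a fiber of multiplicity $n\ge1$, the map $\pi$ vanishes to order $n$ along the fiber. Since $\Pi$ is a local biholomorphism and $\pi'$ is a submersion, the identity $\pi\circ\Pi=\varpi\circ\pi'$ shows that $\varpi$ has ramification index exactly $n$ at every point over the image of that fiber. Thus $\varpi$ is an orbifold covering: $\varpi^*\omega_{KE}$ is a smooth metric on $B'$ with $\rho=-\omega$, and $B'$ has genus at least two. On the universal cover $\mathbb H$ of $B'$,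
\begin{equation}\label{eq:kappa}
\omega_{KE}=\sqrt{-1}\,\kappa\,dw\wedge d\bar w,\qquad\kappa=\frac1{2(\operatorname{Im}w)^2},\qquad\partial_w\partial_{\bar w}\log\kappa=\kappa .
\end{equation}
We write $\omega_{KE}$ for all pullbacks of this form, to $B'$, $\mathbb H$, $M$, $M'$ and $\tilde M$. Lengths are measured with the Riemannian metric $\omega(\cdot,J\cdot)$; for $\omega_{KE}$ on $\mathbb H$ this is the hyperbolic metric $|dw|^2/(\operatorname{Im}w)^2$.

Principal $E$-bundles over $\mathbb H$ are classified by $H^1(\mathbb H,\mathcal O/\Lambda)$, which lies between $H^1(\mathbb H,\mathcal O)=0$ and $H^2(\mathbb H,\Lambda)=0$ in the long exact sequence. So the bundle is trivial over $\mathbb H$, and $\tilde M=\mathbb H\times\mathbb C$. The deck group $\Gamma$ of $\tilde M\to M'$ consists of maps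
\begin{equation}\label{eq:deck}
(w,z)\mapsto(\gamma w,\,z+f(w)),\qquad\gamma\in\pi_1(B')\subset PSL_2(\mathbb R),\quad f\text{ holomorphic}.
\end{equation}
It contains the translations $z\mapsto z+\lambda$, $\lambda\in\Lambda$, and every $\gamma\in\pi_1(B')$ occurs. The holomorphic vector field $Z=\partial_z$ and the action of $E$ descend to $M'$.

\subsection{The connection form $\theta$}

The form $dz$ does not descend to $M'$. We correct it to a global form whose differential is as simple as possible. Let $z_i$ be fiber coordinates of local trivializations over a cover $\{U_i\}$ of $B'$ and let $\chi_i$ be a subordinate partition of unity. The differences $dz_i-dz_j$ are holomorphic forms on the base, so $\theta_0=\sum\chi_i\,dz_i$ is a form on $M'$ that lifts to $dz+a_0(w)\,dw$. Then $d\theta_0=\bar\partial\theta_0$ is the pullback of a $(1,1)$-form on $B'$. On a compact curve a $(1,1)$-form is $\bar\partial$-exact if and only if its integral vanishes, so $d\theta_0=\ell\,\omega_{KE}+\bar\partial\nu$ with $\ell\in\mathbb C$ and $\nu$ a $(1,0)$-form on $B'$. Put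 $\theta=\theta_0-\nu$; then $d\theta=\bar\partial\theta=\ell\,\omega_{KE}$.

If $\ell=0$, then $\omega_{KE}+\sqrt{-1}\,\theta\wedge\bar\theta$ is a K\"ahler metric on $M'$, and its sum over the sheets of $\Pi$ is a K\"ahler metric on $M$; this is impossible because $b_1(M)$ is odd. So $\ell\ne0$. Multiplying $z$, $\theta$ and $\Lambda$ by $\sqrt{-1}/\ell$ we obtain
\begin{equation}\label{eq:theta}
\theta=dz+a(w)\,dw,\qquad\partial_{\bar w}a=\kappa,\qquad\bar\partial\theta=\sqrt{-1}\,\omega_{KE},\qquad\partial\theta=0 .
\end{equation}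
Conjugating, $\partial\bar\theta=-\sqrt{-1}\,\omega_{KE}$ and $\bar\partial\bar\theta=0$. The frame dual to $(dw,\theta)$ is $(W,Z)$ with $W=\partial_w-a\,\partial_z$.

\section{The flow in coordinates and the model solution}\label{sec:coordinates}

\subsection{Notation}

In holomorphic coordinates write $\omega=\sqrt{-1}\,g_{i\bar j}\,dz^i\wedge d\bar z^j$, $g^{\bar lk}g_{k\bar m}=\delta^l_m$, $D=\det(g_{i\bar j})$ and $\Delta f=g^{\bar lk}\partial_k\partial_{\bar l}f$. For a $(1,0)$-vector $|X|^2=g_{i\bar j}X^i\overline{X^j}$, for a $(1,0)$-form $|\xi|^2=g^{\bar ji}\xi_i\overline{\xi_j}$. Inequalities between real $(1,1)$-forms are inequalities of Hermitian forms, and $\operatorname{tr}_\omega\alpha=g^{\bar ji}\alpha_{i\bar j}$ for $\alpha=\sqrt{-1}\,\alpha_{i\bar j}dz^i\wedge d\bar z^j$. If $\alpha\ge0$, each eigenvalue is at most the trace, so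
\begin{equation}\label{eq:trace}
\alpha\le(\operatorname{tr}_\omega\alpha)\,\omega .
\end{equation}
The Chern connection $\nabla$ of $g$ has Christoffel symbols $\Gamma_{ki}^m=g^{\bar jm}\partial_kg_{i\bar j}$ and their conjugates; $\nabla_k$ does not act on barred indices, nor $\nabla_{\bar l}$ on unbarred ones. Its torsion and curvature are
\begin{gather*}
T_{ij\bar k}=\partial_ig_{j\bar k}-\partial_jg_{i\bar k},\qquad T_{ij}{}^m=g^{\bar km}T_{ij\bar k}=\Gamma_{ij}^m-\Gamma_{ji}^m,\\
\Omega_{k\bar li\bar j}=-\partial_k\partial_{\bar l}g_{i\bar j}+g^{\bar nm}\partial_kg_{i\bar n}\partial_{\bar l}g_{m\bar j},\qquad g^{\bar jm}\Omega_{k\bar li\bar j}=-\partial_{\bar l}\Gamma_{ki}^m ,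
\end{gather*}
and we use the contractions
\[
T_i=g^{\bar lk}T_{ik\bar l},\quad T_{\bar i}=\overline{T_i},\quad\mathsf T=T_i\,dz^i,\quad S_{i\bar j}=g^{\bar lk}\Omega_{k\bar li\bar j},\quad Q_{i\bar j}=g^{\bar lk}g^{\bar nm}T_{ik\bar n}\overline{T_{jl\bar m}} .
\]
The torsion is $\partial\omega$: one has $i_X\partial\omega=\sqrt{-1}\,X^kT_{ki\bar j}\,dz^i\wedge d\bar z^j$. The form $\mathsf T$ is natural under biholomorphisms and unchanged when $g$ is multiplied by a constant.

\subsection{Two expressions for the flow}

\begin{lemma}\label{lem:rho}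
For a Hermitian metric, $(\rho_B^{1,1})_{i\bar j}=-\partial_i\partial_{\bar j}\log D+\partial_{\bar j}T_i+\partial_iT_{\bar j}$. If $\partial\bar\partial\omega=0$, this equals $S_{i\bar j}-Q_{i\bar j}$.
\end{lemma}

\begin{proof}
There is at most one connection that preserves $g$ and $J$ and has skew torsion. Indeed, the lowered difference of two such connections is a $3$-form (half the difference of the torsions) that vanishes when its last two arguments have the same type; among three vectors of pure type two have the same type, so the form is zero. We claim that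
\[
\nabla^B_i\partial_j=\Gamma^k_{ji}\partial_k,\qquad\nabla^B_{\bar j}\partial_i=g^{\bar lk}\,\overline{T_{jl\bar i}}\,\partial_k ,
\]
extended by conjugation. This connection preserves $T^{1,0}$. From $\nabla^B_i\partial_{\bar l}=g^{\bar kn}T_{in\bar l}\,\partial_{\bar k}$ we get $g(\nabla^B_i\partial_j,\partial_{\bar l})+g(\partial_j,\nabla^B_i\partial_{\bar l})=\partial_jg_{i\bar l}+T_{ij\bar l}=\partial_ig_{j\bar l}$, so it is metric. Its lowered torsion equals $-T_{ij\bar k}$ on $(\partial_i,\partial_j,\partial_{\bar k})$, $T_{ij\bar k}$ on $(\partial_i,\partial_{\bar k},\partial_j)$, $-\overline{T_{jl\bar i}}$ on $(\partial_i,\partial_{\bar j},\partial_{\bar l})$ and $0$ on $(\partial_i,\partial_j,\partial_k)$. These values and their conjugates show skewness in the last two arguments, and the claim follows.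

The connection form induced on $\Lambda^2T^{1,0}$ is the trace $\vartheta$, with $\vartheta_i=g^{\bar lk}\partial_kg_{i\bar l}=\partial_i\log D-T_i$ and $\vartheta_{\bar j}=g^{\bar lk}\overline{T_{jl\bar k}}=T_{\bar j}$. Then $\rho_B=\sqrt{-1}\,d\vartheta$ has $(1,1)$-components $\partial_i\vartheta_{\bar j}-\partial_{\bar j}\vartheta_i$, which is the first formula.

For the second, compute at a point where $g_{i\bar j}=\delta_{ij}$. The terms with second derivatives of $g$ add up to
\[
\sum_k\bigl(\partial_i\partial_{\bar j}g_{k\bar k}-\partial_k\partial_{\bar j}g_{i\bar k}-\partial_i\partial_{\bar k}g_{k\bar j}\bigr)=-\sum_k\partial_k\partial_{\bar k}g_{i\bar j},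
\]
because $\partial\bar\partial\omega=0$ reads $\partial_i\partial_{\bar j}g_{k\bar l}-\partial_k\partial_{\bar j}g_{i\bar l}-\partial_i\partial_{\bar l}g_{k\bar j}+\partial_k\partial_{\bar l}g_{i\bar j}=0$. This is the second-order part of $S_{i\bar j}$. Put $x=\partial_ig_{k\bar l}$, $y=\partial_kg_{i\bar l}$, $x'=\partial_{\bar j}g_{l\bar k}$, $y'=\partial_{\bar k}g_{l\bar j}$, so $T_{ik\bar l}=x-y$ and $\overline{T_{jk\bar l}}=x'-y'$. The derivatives of $g^{-1}$ in the three terms of the first formula contribute
\[
\sum_{k,l}\bigl[xx'-x'(x-y)-x(x'-y')\bigr]=\sum_{k,l}\bigl[yy'-(x-y)(x'-y')\bigr],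
\]
where $\sum yy'$ is the first-order part of $S_{i\bar j}$ and $\sum(x-y)(x'-y')=Q_{i\bar j}$.
\end{proof}

So a pluriclosed solution of \eqref{eq:pcf} satisfies
\begin{equation}\label{eq:flow}
\partial_tg_{i\bar j}=\partial_i\partial_{\bar j}\log D-\partial_{\bar j}T_i-\partial_iT_{\bar j}=-S_{i\bar j}+Q_{i\bar j}.
\end{equation}
The second form shows that the system is parabolic with principal part $\Delta g_{i\bar j}$. The first form gives, after skew-symmetric differentiation,
\begin{equation}\label{eq:dtT}
\partial_tT_{ki\bar j}=-\partial_{\bar j}(\partial_kT_i-\partial_iT_k).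
\end{equation}

Complex dimension two simplifies the torsion. Put $V^m=T_{12}{}^m$. Then $T_1=V^2$ and $T_2=-V^1$, so $T_{li}{}^mT_m=0$. In a unitary frame $T_{ik\bar n}=\epsilon_{ik}V^n$ with $\epsilon_{12}=-\epsilon_{21}=1$, and $\sum_k\epsilon_{ik}\epsilon_{jk}=\delta_{ij}$ gives
\begin{equation}\label{eq:Q}
Q_{i\bar j}=|\mathsf T|^2g_{i\bar j}.
\end{equation}
The cyclic sum $\nabla_kT_{li\bar j}+\nabla_lT_{ik\bar j}+\nabla_iT_{kl\bar j}$ is skew in three holomorphic indices and hence zero. Tracing with $g^{\bar jk}$, and using $\nabla_lT_i-\nabla_iT_l=\partial_lT_i-\partial_iT_l-T_{li}{}^mT_m$, we find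
\begin{equation}\label{eq:divT}
g^{\bar jk}\nabla_kT_{li\bar j}=-(\partial_lT_i-\partial_iT_l).
\end{equation}

\subsection{Metrics invariant along the fibers}

The following computation produces the model solution now and identifies the blowdown limit later.

\begin{lemma}\label{lem:invariant}
Let $p_0>0$ be a constant, and let $h$ (complex) and $Y>0$ be smooth functions of $(w,t)$. On $\mathbb H\times\mathbb C$ consider
\[
\omega_t=\sqrt{-1}\,p_0\,(dz+h\,dw)\wedge\overline{(dz+h\,dw)}+Y\omega_{KE},\qquad\mathcal F=\frac{\partial_{\bar w}h}{Y\kappa}.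
\]
Each $\omega_t$ is pluriclosed, $\mathsf T=-p_0\bar{\mathcal F}\,(dz+h\,dw)$, $\operatorname{tr}_{\omega_t}\omega_{KE}=1/Y$, $|dz|^2=p_0^{-1}+|h|^2/(Y\kappa)$, and $\omega_t$ solves the flow if and only if
\begin{equation}\label{eq:reduced}
\partial_th=\partial_w\mathcal F,\qquad\kappa\,\partial_tY=\partial_w\partial_{\bar w}\log Y+\kappa+2p_0Y\kappa|\mathcal F|^2 .
\end{equation}
\end{lemma}

\begin{proof}
Let $e=dz+h\,dw$. Then $\partial e=0$ and $\bar\partial e$ is a $2$-form on $\mathbb H$. Forms of degree at least three pulled back from $\mathbb H$ vanish, so $\partial\bar\partial(e\wedge\bar e)=\partial(\bar\partial e\wedge\bar e)=\partial\bar\partial e\wedge\bar e+\bar\partial e\wedge\partial\bar e=0$ and $d(Y\omega_{KE})=0$. The forms $e$ and $dw$ are orthogonal with $|e|^2=1/p_0$, $|dw|^2=1/(Y\kappa)$; this gives the trace and the norm of $dz=e-h\,dw$. The components are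
\[
g_{z\bar z}=p_0,\quad g_{w\bar z}=p_0h,\quad g_{w\bar w}=Y\kappa+p_0|h|^2,\quad D=p_0Y\kappa,\quad g^{\bar ww}=\frac1{Y\kappa},\quad g^{\bar wz}=-\frac h{Y\kappa},
\]
and $T_{wz\bar z}=0$, $T_{wz\bar w}=p_0\,\partial_w\bar h=p_0Y\kappa\bar{\mathcal F}$. Hence $T_z=g^{\bar ww}T_{zw\bar w}=-p_0\bar{\mathcal F}$ and $T_w=g^{\bar wz}T_{wz\bar w}=-p_0h\bar{\mathcal F}$. Insert this in the first form of \eqref{eq:flow}; all $z$-derivatives vanish. The $(z,\bar z)$ component is $0=0$. The $(w,\bar z)$ component is $p_0\,\partial_th=-\partial_wT_{\bar z}=p_0\,\partial_w\mathcal F$. By \eqref{eq:kappa} the $(w,\bar w)$ component is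
\[
\kappa\,\partial_tY+p_0(\bar h\,\partial_th+h\,\partial_t\bar h)=\partial_w\partial_{\bar w}\log Y+\kappa+p_0\,\partial_{\bar w}(h\bar{\mathcal F})+p_0\,\partial_w(\bar h\mathcal F).
\]
When $\partial_th=\partial_w\mathcal F$, the terms $p_0(\bar h\,\partial_w\mathcal F+h\,\partial_{\bar w}\bar{\mathcal F})$ appear on both sides, and there remains $p_0(\partial_{\bar w}h\,\bar{\mathcal F}+\partial_w\bar h\,\mathcal F)=2p_0Y\kappa|\mathcal F|^2$ on the right.
\end{proof}

\begin{example}[The model solution]\label{ex:model}
Take $h=a$ and $Y=Y(t)$. By \eqref{eq:theta}, $\mathcal F=1/Y$ is constant in space, so the first equation of \eqref{eq:reduced} holds, and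
\[
\omega_t=Y(t)\,\omega_{KE}+p_0\sqrt{-1}\,\theta\wedge\bar\theta,\qquad\dot Y=1+\frac{2p_0}Y ,
\]
is a solution on $M'$. From $\dot Y\ge1$ we get $Y\ge Y_0+t$, and then $Y\le Y_0+t+2p_0\log(1+t/Y_0)$. So the solution exists for all time and $Y/t\to1$. Since $\psi_s^*\theta=\sqrt s\,(dz+s^{-1/2}a\,dw)$,
\[
s^{-1}\psi_s^*\omega_{st}=\frac{Y(st)}s\,\omega_{KE}+p_0\sqrt{-1}\,(dz+s^{-1/2}a\,dw)\wedge\overline{(dz+s^{-1/2}a\,dw)},
\]
which converges to the limit in Theorem~\ref{thm:main}(3): the twisting $a$ scales away. For later comparison we record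
\[
|Z|^2=p_0,\quad\operatorname{tr}_{\omega_t}\omega_{KE}=\frac1Y,\quad|\theta|^2=\frac1{p_0},\quad\frac D\kappa=p_0Y,\quad\mathsf T=-\frac{p_0}Y\theta,\quad|\mathsf T|^2=\frac{p_0}{Y^2}.
\]
\end{example}

\begin{remark}\label{rem:exact}
On $M'$ the flow reads $\partial_t\omega=\omega_{KE}+\sqrt{-1}\,\partial\bar\partial\log(D/\kappa)+\sqrt{-1}(\bar\partial\mathsf T-\partial\bar{\mathsf T})$, which suggests the growth $t\,\omega_{KE}$. But $\omega_{KE}=-\sqrt{-1}\,d\theta$ is exact on $M'$, so the rate cannot be read off from a cohomology class; in the model the last term is the nonzero multiple $(2p_0/Y)\,\omega_{KE}$. The rate has to come from estimates showing that the torsion is of lower order.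
\end{remark}

\section{Evolution of norms}\label{sec:evolution}

All estimates rest on the maximum principle in the following form. Let $g_t$, $t\in[t_1,t_2]$, be a smooth family of Hermitian metrics on a compact complex manifold and let $v$ be a smooth real function with $v(\cdot,t_1)\le0$.
\begin{equation}\label{eq:MP}
\text{If }(\partial_t-\Delta)v\le0\text{ at all points where }v>0,\text{ then }v\le0\text{ everywhere.}
\end{equation}
Indeed, a positive maximum of $v-\epsilon(t-t_1)$ would be attained at a time $t>t_1$, where $v>0$, $\partial_tv\ge\epsilon$ and $\Delta v\le0$.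

Let $(\mathcal V,H)$ be a holomorphic Hermitian vector bundle with Chern connection $\nabla$; thus $\nabla_{\bar l}=\partial_{\bar l}$ in holomorphic frames and $\partial_k\langle\xi,\xi'\rangle=\langle\nabla_k\xi,\xi'\rangle+\langle\xi,\nabla_{\bar k}\xi'\rangle$. Let $\mathcal R_H=g^{\bar lk}[\nabla_k,\nabla_{\bar l}]$, an endomorphism of $\mathcal V$. Differentiating $|\xi|_H^2$ twice gives the four terms $\langle\nabla_k\nabla_{\bar l}\xi,\xi\rangle$, $\langle\nabla_{\bar l}\xi,\nabla_{\bar k}\xi\rangle$, $\langle\nabla_k\xi,\nabla_l\xi\rangle$, $\langle\xi,\nabla_{\bar k}\nabla_l\xi\rangle$. Contracting with $g^{\bar lk}$ and commuting derivatives in the last term,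
\begin{equation}\label{eq:bochner}
\Delta|\xi|_H^2=2\operatorname{Re}\langle g^{\bar lk}\nabla_k\nabla_{\bar l}\xi,\xi\rangle+|\nabla\xi|^2+|\bar\partial\xi|^2-\langle\mathcal R_H\xi,\xi\rangle .
\end{equation}
Here and below $\nabla\xi$ denotes the $(1,0)$-part $(\nabla_k\xi)$, and norms use $g$ on the derivative index. With $S_i{}^m=g^{\bar jm}S_{i\bar j}$ and $-\partial_{\bar l}\Gamma^m_{ki}=g^{\bar jm}\Omega_{k\bar li\bar j}$ one has
\begin{equation}\label{eq:R}
(\mathcal R_gX)^m=S_i{}^mX^i,\qquad(\mathcal R_{g^{-1}}\xi)_i=-S_i{}^m\xi_m,\qquad\mathcal R_{e^fH}=\mathcal R_H-\Delta f ,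
\end{equation}
on $T^{1,0}$, on $\Omega^1$, and for a real function $f$; the last holds because $e^fH$ has connection $\nabla_k+\partial_kf$. From now on $g_t$ is a pluriclosed solution of the flow on an open subset of a surface. By \eqref{eq:flow}, \eqref{eq:Q} and $\partial_tg^{\bar ji}=-g^{\bar jk}\partial_tg_{k\bar l}\,g^{\bar li}$, for fixed $X$ and $\xi$,
\begin{equation}\label{eq:dtnorm}
\partial_t|X|^2=-\langle\mathcal R_gX,X\rangle+|\mathsf T|^2|X|^2,\qquad\partial_t|\xi|^2=-\langle\mathcal R_{g^{-1}}\xi,\xi\rangle-|\mathsf T|^2|\xi|^2 .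
\end{equation}
So the curvature terms cancel in $\partial_t-\Delta$, and only the torsion matters.

\subsection{Vector fields and torsion potentials}

For a holomorphic vector field, \eqref{eq:bochner} and \eqref{eq:dtnorm} give
\begin{equation}\label{eq:X}
(\partial_t-\Delta)|X|^2=-|\nabla X|^2+|\mathsf T|^2|X|^2 .
\end{equation}
The last term has the wrong sign for an upper bound, and it is really there: in the model with $X=Z$ it equals $p_0^2/Y^2$. To cancel it we look for a $1$-form $\beta$ whose Bochner formula contributes $-|\bar\partial\beta|^2=-|\mathsf T|^2|X|^2$. This holds if $\bar\partial\beta=\sqrt{-1}\,i_X\partial\omega$. In the model $\beta=-p_0\theta$ works: $\partial_{\bar w}\beta_w=-p_0\kappa=T_{zw\bar w}$, $|\bar\partial\beta|^2=p_0^2/Y^2$, and $|Z|^2+|\beta|^2=2p_0$ is constant. In general $\beta$ must move with the flow, and \eqref{eq:dtT} tells how.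

\begin{lemma}\label{lem:Xbeta}
Let $X$ be a holomorphic vector field and $\beta_t$ a family of $(1,0)$-forms with
\begin{equation}\label{eq:betaeq}
\partial_{\bar j}\beta_i=X^kT_{ki\bar j},\qquad\partial_t\beta_i=-X^k(\partial_kT_i-\partial_iT_k).
\end{equation}
Then $(\partial_t-\Delta)(|X|^2+|\beta|^2)\le-|\nabla\beta|^2\le0$. If $X=0$, so that $\beta$ is holomorphic and independent of time, then $(\partial_t-\Delta)|\beta|^2=-|\nabla\beta|^2-|\mathsf T|^2|\beta|^2$. If the second equation in \eqref{eq:betaeq} holds for all $t$ and the first holds at one time, the first holds for all $t$.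
\end{lemma}

In invariant form \eqref{eq:betaeq} reads $\bar\partial\beta=\sqrt{-1}\,i_X\partial\omega$, $\partial_t\beta=-i_X\partial\mathsf T$.

\begin{proof}
The last statement follows from \eqref{eq:dtT}: both sides of the first equation have time derivative $-X^k\partial_{\bar j}(\partial_kT_i-\partial_iT_k)$. By \eqref{eq:divT} and the Leibniz rule applied to the first equation,
\[
\partial_t\beta_i=X^lg^{\bar jk}\nabla_kT_{li\bar j}=g^{\bar jk}\nabla_k\nabla_{\bar j}\beta_i-g^{\bar jk}(\nabla_kX^l)\,T_{li\bar j},
\]
so $\beta$ satisfies a heat equation. Combining with \eqref{eq:bochner} and \eqref{eq:dtnorm},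
\[
(\partial_t-\Delta)|\beta|^2=-|\mathsf T|^2|\beta|^2-2\operatorname{Re}\bigl(g^{\bar jk}\nabla_kX^l\,P_{l\bar j}\bigr)-|\nabla\beta|^2-|\bar\partial\beta|^2,\qquad P_{l\bar j}=T_{li\bar j}\,g^{\bar mi}\overline{\beta_m}.
\]
This contains the case $X=0$. In a unitary frame, $|\bar\partial\beta|^2=\sum_{i,j}|X^kT_{ki\bar j}|^2=Q_{k\bar m}X^k\overline{X^m}=|\mathsf T|^2|X|^2$, and by skewness $|P|^2=\sum_{l,j}|\sum_iT_{il\bar j}\overline{\beta_i}|^2=|\mathsf T|^2|\beta|^2$. Adding \eqref{eq:X},
\begin{align*}
(\partial_t-\Delta)(|X|^2+|\beta|^2)&=-|\nabla X|^2-2\operatorname{Re}\sum_{k,l}\nabla_kX^lP_{l\bar k}-|P|^2-|\nabla\beta|^2\\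
&=-\sum_{k,l}\bigl|\nabla_kX^l+\overline{P_{l\bar k}}\bigr|^2-|\nabla\beta|^2 .\qedhere
\end{align*}
\end{proof}

\subsection{Norms weighted by the volume}

An upper bound for the metric needs an upper bound for the volume. Tracing \eqref{eq:flow} gives $\partial_t\log D=-\operatorname{tr}S+2|\mathsf T|^2$, where $\operatorname{tr}S=g^{\bar ji}S_{i\bar j}$, while tracing the curvature gives $\Delta\log D=-\operatorname{tr}S$. So $(\partial_t-\Delta)\log D=2|\mathsf T|^2$ has the wrong sign again. On the other hand, norms of $1$-forms carry the favorable term $-|\mathsf T|^2$ in \eqref{eq:dtnorm}. The two cancel in $D^{1/2}|\xi|^2$.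

\begin{lemma}\label{lem:weighted}
In fixed holomorphic coordinates let $H_0=D^{1/2}g^{-1}$, a Hermitian metric on $\Omega^1$, and let $H=e^fH_0$ with a real function $f$ independent of time. Let $\nabla$ be the Chern connection of $H$. For a smooth $(1,0)$-form $\xi$ independent of time,
\[
(\partial_t-\Delta)|\xi|_H^2=-(\Delta f)|\xi|_H^2-|\nabla\xi|^2-|\bar\partial\xi|^2-2\operatorname{Re}\langle g^{\bar lk}\nabla_k\partial_{\bar l}\xi,\xi\rangle_H ,
\]
where norms use $g$ on the derivative index and $H$ on $\Omega^1$.
\end{lemma}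

\begin{proof}
By \eqref{eq:R}, $\mathcal R_{H_0}=\mathcal R_{g^{-1}}+\frac12\operatorname{tr}S$ and $\mathcal R_{H_0}=\mathcal R_H+\Delta f$. By \eqref{eq:dtnorm},
\[
\partial_t|\xi|^2_{H_0}=\bigl(-\tfrac12\operatorname{tr}S+|\mathsf T|^2\bigr)|\xi|^2_{H_0}-\langle\mathcal R_{g^{-1}}\xi,\xi\rangle_{H_0}-|\mathsf T|^2|\xi|^2_{H_0}=-\langle\mathcal R_{H_0}\xi,\xi\rangle_{H_0}.
\]
Multiplying by $e^f$ gives $\partial_t|\xi|_H^2=-\langle\mathcal R_H\xi,\xi\rangle_H-(\Delta f)|\xi|_H^2$. Subtract \eqref{eq:bochner}.
\end{proof}

The cancellation uses $Q=|\mathsf T|^2g$, hence dimension two.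

\section{The torsion potential on $M'$}\label{sec:beta}

To apply Lemma~\ref{lem:Xbeta} with the maximum principle we need a solution of $\bar\partial\beta=\sqrt{-1}\,i_Z\partial\omega$ on the compact manifold $M'$. We also want $\beta(Z)$ to be a nonzero constant, since then $|\beta(Z)|\le|\beta||Z|$ turns an upper bound for $|\beta|$ into a lower bound for $|Z|$. We solve the equation separately for the average of $\omega$ over the $E$-action, where it reduces to the base, and for the remainder, where it can be integrated along the fibers.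

\begin{lemma}\label{lem:beta}
Let $\omega$ be a pluriclosed metric on $M'$ and $p=|Z|^2$. The average of $p$ over each fiber is one constant $p_0>0$, and there is a $(1,0)$-form $\beta$ on $M'$ with $\bar\partial\beta=\sqrt{-1}\,i_Z\partial\omega$ and $\beta(Z)=-p_0$. Conversely, if $\bar\partial\beta=\sqrt{-1}\,i_Z\partial\omega$ and $\beta(Z)=c$ is constant, then $c=-p_0$.
\end{lemma}

\begin{proof}
Averaging over $E$ commutes with $\partial$, $\bar\partial$ and $i_Z$. Write $\omega=\omega^0+\omega'$ with $\omega^0$ the average; both terms are $\partial\bar\partial$-closed.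

\emph{The average.} Expanding in the invariant coframe $(dw,\theta)$,
\[
\omega^0=\sqrt{-1}\,\bigl(P\,\theta\wedge\bar\theta+\theta\wedge\bar\mu+\mu\wedge\bar\theta\bigr)+(\text{a form on }B'),
\]
where $P$ is a function on $B'$, the fiber average of $p$, and $\mu$ is a $(1,0)$-form on $B'$. We use \eqref{eq:theta} and drop forms of degree at least three on $B'$. Then $\bar\partial(\theta\wedge\bar\mu)=0$, $\bar\partial(\mu\wedge\bar\theta)=\bar\partial\mu\wedge\bar\theta$ and $\bar\partial(P\theta\wedge\bar\theta)=\bar\partial P\wedge\theta\wedge\bar\theta+\sqrt{-1}P\omega_{KE}\wedge\bar\theta$. Applying $\partial$, every term in which it falls on $\bar\theta$ or on $P\omega_{KE}$ or $\bar\partial\mu$ contains a base form of degree three or four. So $0=\partial\bar\partial\omega^0=\sqrt{-1}\,\partial\bar\partial P\wedge\theta\wedge\bar\theta$, and $P$ is harmonic on the compact curve $B'$, a constant $p_0$. Next, $\partial(\mu\wedge\bar\theta)=0$ gives $\partial\omega^0=-\sqrt{-1}\,\theta\wedge(p_0\,\partial\bar\theta+\partial\bar\mu)$, so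
\begin{equation}\label{eq:average}
\sqrt{-1}\,i_Z\partial\omega^0=-\sqrt{-1}\,p_0\,\omega_{KE}+\partial\bar\mu .
\end{equation}
Since $\int_{B'}\partial\bar\mu=\int_{B'}d\bar\mu=0$, there is a $(1,0)$-form $\nu$ on $B'$ with $\bar\partial\nu=\partial\bar\mu$. Then $\beta^0=-p_0\theta+\nu$ satisfies $\bar\partial\beta^0=\sqrt{-1}\,i_Z\partial\omega^0$.

\emph{The remainder.} Let $\chi=\sqrt{-1}\,i_Z\partial\omega'$. It has zero average, $i_Z\chi=0$, and $\bar\partial\chi=0$ because $\bar\partial i_Z=-i_Z\bar\partial$ for $Z=\partial_z$. On $\mathbb H\times E$ write $\chi=(k_1\bar\theta+k_2\,d\bar w)\wedge dw$; the functions $k_1,k_2$ have zero fiber average and $\bar\partial(k_1\bar\theta+k_2\,d\bar w)=0$. On $E$ the operator $\partial_{\bar z}$ multiplies each nonconstant character by a nonzero number that grows linearly with the frequency, so Fourier series give a unique function $f$ of zero fiber average with $\bar Zf=k_1$, and $f$ is smooth. Now $\bar\partial f=\bar Zf\,\bar\theta+\bar Wf\,d\bar w$, so $\bar\partial f-(k_1\bar\theta+k_2\,d\bar w)=l\,d\bar w$ with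 $l=\bar Wf-k_2$. This form is $\bar\partial$-closed, so $\bar Zl=0$ and $l$ is constant on the compact fibers. As $\bar W$ commutes with the $E$-action, $l$ has zero average, so $l=0$ and $\bar\partial(f\,dw)=\chi$. A deck transformation pulls $f\,dw$ back to a form $f'dw$ with zero average and $\bar\partial(f'dw)=\chi$; then $\bar Zf'=k_1$, so $f'=f$, and $f\,dw$ descends to $M'$. Take $\beta=\beta^0+f\,dw$.

\emph{The converse.} The average of $\beta$ is $c\,\theta+\nu'$ with $\nu'$ a $(1,0)$-form on $B'$, and by \eqref{eq:average}, $\sqrt{-1}\,c\,\omega_{KE}+\bar\partial\nu'=-\sqrt{-1}\,p_0\,\omega_{KE}+\partial\bar\mu$. Integrate over $B'$.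
\end{proof}

Let $\omega_t$, $t\in[0,t_*)$, be the maximal solution on $M$, lifted to $M'$ and $\tilde M$. Take $\beta_0$ from Lemma~\ref{lem:beta} for $\omega_0$ and put
\[
\beta_t=\beta_0-i_Z\int_0^t\partial\mathsf T\,dt' .
\]
By Lemma~\ref{lem:Xbeta}, $\beta_t$ satisfies \eqref{eq:betaeq} with $X=Z$, and $\beta_t(Z)=-p_0$ for all $t$ because $i_Zi_Z=0$. By the converse part of Lemma~\ref{lem:beta}, the fiber average of $|Z|^2_{g_t}$ is the same constant $p_0$ for all $t$: the flow preserves the area of the fibers.

On $\tilde M$ write $\beta_t=-p_0\,dz+\varphi_t\,dw$, so $\varphi=\beta(W)-p_0a$. The $w$-component of \eqref{eq:betaeq} says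
\begin{equation}\label{eq:phi}
\partial_{\bar j}\varphi=T_{zw\bar j},\qquad\partial_t\varphi=-(\partial_zT_w-\partial_wT_z).
\end{equation}
Since a $(2,0)$-form on a surface has one component, $\varphi$ is a potential for the whole torsion: $\Phi=\varphi\,dz\wedge dw$ satisfies $\bar\partial\Phi=-\sqrt{-1}\,\partial\omega$ and $\partial_t\Phi=-\partial\mathsf T$.

\section{A priori estimates}\label{sec:apriori}

Let $D$ be computed in the coordinates $(w,z)$ of $\tilde M$, or equivalently in the frame $(W,Z)$. Put
\[
p=|Z|^2_{g_t},\qquad u=\operatorname{tr}_{\omega_t}\omega_{KE}=\kappa|dw|^2_{g_t},\qquad t_0=1/\max u(0),\qquad r=t+t_0 .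
\]
Since $|dw|^2=g^{\bar ww}=g_{z\bar z}/D$,
\begin{equation}\label{eq:upD}
u=\kappa p/D .
\end{equation}
Constants $c,C>0$ depend only on the initial metric and on the data of Section~\ref{sec:bundle}, not on $t$ or $t_*$.

\begin{proposition}\label{prop:apriori}
On $[0,t_*)$,
\begin{gather}
c\le p\le C,\qquad\frac cr\le u\le\frac1r,\qquad|\theta|^2_{g_t}\le C,\qquad|\varphi_t|\le C(\kappa r)^{1/2}+p_0|a|,\label{eq:bounds}\\
C^{-1}\bigl(r\,\omega_{KE}+\sqrt{-1}\,\theta\wedge\bar\theta\bigr)\le\omega_t\le C\bigl(r\,\omega_{KE}+\sqrt{-1}\,\theta\wedge\bar\theta\bigr),\label{eq:equiv}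
\end{gather}
and $\omega_t\ge r\,\omega_{KE}\ge t\,\omega_{KE}$.
\end{proposition}

\begin{proof}
Under a deck transformation \eqref{eq:deck}, which has Jacobian determinant $\gamma'$, the functions $\kappa$ and $D$ are multiplied by $|\gamma'|^{-2}$ and $|dw|^2$ by $|\gamma'|^2$. Hence $p$, $u$, $D/\kappa$ and the functions $N_1,N_2$ below descend to the compact manifold $M'$, where \eqref{eq:MP} applies, while the evolution equations are computed on $\tilde M$.

\emph{Step 1: the fibers.} By Lemma~\ref{lem:Xbeta}, $p+|\beta_t|^2\le C_0:=\max_{t=0}(p+|\beta|^2)$. As $p_0^2=|\beta_t(Z)|^2\le p|\beta_t|^2$,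
\begin{equation}\label{eq:p}
p_0^2/C_0\le p\le C_0,\qquad|\beta_t|^2\le C_0 .
\end{equation}

\emph{Step 2: upper bound for $u$.} Let $v=|dw|^2$. As $dw$ is holomorphic, $\partial_kv=\langle\nabla_kdw,dw\rangle$, so $|\partial v|^2\le|\nabla dw|^2v$. Lemma~\ref{lem:Xbeta} with $X=0$ gives
\[
(\partial_t-\Delta)\log v=\frac{(\partial_t-\Delta)v}v+\frac{|\partial v|^2}{v^2}\le-|\mathsf T|^2\le0 .
\]
By \eqref{eq:kappa}, $\Delta\log\kappa=\kappa g^{\bar ww}=u$. So $(\partial_t-\Delta)\log(ru)\le\frac1r-u$, which is negative where $ru>1$, and $ru\le1$ at $t=0$. Thus $u\le1/r$, and $\omega_t\ge r\,\omega_{KE}$ by \eqref{eq:trace}. This is where the negative curvature of the base, that is $\operatorname{kod}(M)=1$, enters.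

\emph{Step 3: lower bound for $u$.} By \eqref{eq:upD} and \eqref{eq:p} this is an upper bound for the volume ratio $D/\kappa$, so we use Lemma~\ref{lem:weighted}. The weights are dictated by invariance under $\Gamma$. Let $H_1=\kappa^{1/2}H_0$, $H_2=\kappa^{-1/2}H_0$, with Chern connections $\nabla^{(1)}$, $\nabla^{(2)}$, and
\[
N_1=|dw|^2_{H_1},\qquad N_2=|\theta|^2_{H_2}.
\]
Since $(D/\kappa)^{1/2}=\sqrt{p/u}$,
\begin{equation}\label{eq:N}
N_1=\sqrt{pu},\qquad N_2=\sqrt{p/u}\,|\theta|_g^2,\qquad N_1N_2=p|\theta|_g^2\ge|\theta(Z)|^2=1 .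
\end{equation}
So an upper bound for $N_2$ gives a lower bound for $u$. In the model $N_2=\sqrt{Y/p_0}$, so the bound to aim for is $N_2\le Cr^{1/2}$. Lemma~\ref{lem:weighted} with $f=\pm\frac12\log\kappa$, $\Delta f=\pm\frac u2$, gives
\begin{align*}
(\partial_t-\Delta)N_1&=-\tfrac u2N_1-|\nabla^{(1)}dw|^2_{H_1},\\
(\partial_t-\Delta)N_2&\le\tfrac u2N_2-2\operatorname{Re}\langle g^{\bar lk}\nabla^{(2)}_k\partial_{\bar l}\theta,\theta\rangle_{H_2}.
\end{align*}
The last term is present because $\theta$ is not holomorphic. By \eqref{eq:theta}, $\partial_{\bar w}\theta=\kappa\,dw$ and $\partial_{\bar z}\theta=0$. Since $H_2=\kappa^{-1}H_1$, we have $\nabla^{(2)}_k=\nabla^{(1)}_k-\partial_k\log\kappa$ and $\nabla^{(2)}_k(\kappa\,dw)=\kappa\nabla^{(1)}_kdw$. Thus $g^{\bar lk}\nabla_k^{(2)}\partial_{\bar l}\theta=\kappa\,g^{\bar wk}\nabla_k^{(1)}dw$ is controlled by the good term in the equation for $N_1$. The vector $g^{\bar wk}\partial_k$ has length $|dw|_g$, and $|\cdot|_{H_2}=\kappa^{-1/2}|\cdot|_{H_1}$, so the last term is at most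
\begin{equation}\label{eq:cross}
2\sqrt u\,|\nabla^{(1)}dw|_{H_1}N_2^{1/2}\le\sigma|\nabla^{(1)}dw|^2_{H_1}+\frac u\sigma N_2
\end{equation}
for any $\sigma>0$. We consider $N_2+\sigma(t)N_1$. The weight must grow, so that $u/\sigma$ is integrable in time, but with $\dot\sigma/\sigma\le\frac1{2r}$, so as not to spoil the rate $r^{1/2}$. Take $\sigma=r^{1/2}$. Using $u\le1/r$,
\[
(\partial_t-\Delta)(N_2+\sigma N_1)\le\tfrac u2N_2+\tfrac u\sigma N_2+\dot\sigma N_1\le\Bigl(\frac1{2r}+r^{-3/2}\Bigr)(N_2+\sigma N_1).
\]
Hence $r^{-1/2}e^{2r^{-1/2}}(N_2+\sigma N_1)$ is a subsolution, and $N_2\le Cr^{1/2}$. By \eqref{eq:N} and \eqref{eq:p},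
\[
u=\frac{N_1^2}p\ge\frac1{pN_2^2}\ge\frac cr,\qquad|\theta|_g^2=N_2\sqrt{u/p}\le C,\qquad\frac D\kappa=\frac pu\le Cr .
\]

\emph{Step 4: the metric.} Let $\alpha=r\,\omega_{KE}+\sqrt{-1}\,\theta\wedge\bar\theta$. From $r\,\omega_{KE}\le\omega_t$ and $\sqrt{-1}\,\theta\wedge\bar\theta\le|\theta|_g^2\,\omega_t\le C\omega_t$ we get $\omega_t\ge c\alpha$. The determinant of $\alpha$ in the frame $(W,Z)$ is $r\kappa$, and $D\le Cr\kappa$. So the two eigenvalues of $\omega_t$ relative to $\alpha$ are at least $c$ and have product at most $C$; each is at most $C/c$.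

\emph{Step 5: the potential.} From $\beta=-p_0\theta+\beta(W)\,dw$ we get $|\beta(W)||dw|_g\le|\beta|+p_0|\theta|\le C$, and $|dw|_g^2=u/\kappa\ge c/(r\kappa)$. So $|\beta(W)|\le C(\kappa r)^{1/2}$.
\end{proof}

\begin{remark}
The constant $1$ in $u\le1/r$ is needed in Step 3. With $u\le C'/r$, $C'>1$, the argument would give only $N_2\le Cr^{C'/2}$ and $u\ge cr^{-C'}$, which is not invariant under the rescaling of Section~\ref{sec:blowdown}.
\end{remark}

\section{Interior regularity and long-time existence}\label{sec:regularity}

\subsection{Parabolic estimates}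

Let $\mathcal C_R=B_R\times(-R^2,0]\subset\mathbb C^2\times\mathbb R$; a translate of $\mathcal C_R$ is a \emph{cylinder}, and the image of $(0,0)$ is its \emph{vertex}. The real space dimension is four, and $\partial_x$ denotes spatial first derivatives. H\"older norms $C^{\alpha,\alpha/2}$ refer to the distance $\max(|x-x'|,|t-t'|^{1/2})$; the norm $C^{2+\alpha,1+\alpha/2}$ is the sum of the $C^{\alpha,\alpha/2}$ norms of $v,\partial_xv,\partial_x^2v,\partial_tv$, and $W^{2,1}_q$ is the sum of their $L^q$ norms. Let $L=\partial_t-g^{\bar lk}\partial_k\partial_{\bar l}$, where $g$ is a smooth Hermitian matrix function with $\Theta^{-1}I\le g\le\Theta I$. We use three standard facts; see \cite{Lieberman} or Ladyzhenskaya--Solonnikov--Uraltseva.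
\begin{itemize}
\item[(F1)] \emph{Krylov--Safonov weak Harnack inequality} \cite[Theorem 7.37]{Lieberman}. If $v\ge0$ is smooth and $Lv\ge0$ on $\mathcal C_{4R}$, then with $\mathcal C^-=B_R\times(-5R^2,-4R^2)$ one has $\bigl(R^{-6}\int_{\mathcal C^-}v^\delta\bigr)^{1/\delta}\le C\inf_{\mathcal C_R}v$, where $\delta,C>0$ depend only on $\Theta$. The same holds for translates.
\item[(F2)] \emph{Interior $L^q$ estimate and embedding.} If $\|g\|_{C^{\alpha,\alpha/2}(\mathcal C_R)}\le A$, $0<R'<R\le1$ and $1<q<\infty$, then $\|v\|_{W^{2,1}_q(\mathcal C_{R'})}\le C(\|v\|_{L^q(\mathcal C_R)}+\|Lv\|_{L^q(\mathcal C_R)})$ with $C=C(\Theta,A,\alpha,q,R,R')$. For $q>6$ this bounds $\partial_xv$ in $C^{\alpha',\alpha'/2}(\mathcal C_{R'})$, $\alpha'=1-6/q$.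
\item[(F3)] \emph{Interior Schauder estimate.} Under the same hypothesis on $g$, $\|v\|_{C^{2+\alpha,1+\alpha/2}(\mathcal C_{R'})}\le C(\sup_{\mathcal C_R}|v|+\|Lv\|_{C^{\alpha,\alpha/2}(\mathcal C_R)})$.
\end{itemize}
Only (F1) needs no continuity of the coefficients, and it concerns scalar supersolutions. By \eqref{eq:flow} and the definitions of $S$ and $Q$, the entries of $g$ solve
\begin{equation}\label{eq:system}
Lg=\mathcal Q ,
\end{equation}
with $\mathcal Q$ bilinear in $(\partial g,\bar\partial g)$ and with coefficients polynomial in $g^{-1}$. The right side has no sign, so (F1) does not apply to the entries of $g$.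

\subsection{The estimate}

\begin{proposition}\label{prop:interior}
Let $g$ be a smooth pluriclosed solution of the flow on $\mathcal C_2$, in coordinates $(z,w)$, and let $\varphi$ be a smooth function satisfying \eqref{eq:phi}. Assume $\Theta^{-1}I\le g\le\Theta I$ and $|\varphi|\le\Theta$. Then all space and time derivatives of $g$ on $\mathcal C_{1/4}$ are bounded by constants that depend only on $\Theta$ and the order.
\end{proposition}

The substitution $g\mapsto g(x_0+Rx,t_1+R^2t)$, $\varphi\mapsto\varphi(x_0+Rx,t_1+R^2t)$ preserves the hypotheses: both sides of \eqref{eq:system} and of the second equation in \eqref{eq:phi} are multiplied by $R^2$, both sides of the first by $R$. So the proposition applies on cylinders of any radius, with constants depending also on the radius.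

The idea of the H\"older estimate is visible for the matrix $\operatorname{diag}(v,1/v)$, where $v$ is a function with $\Theta^{-1}\le v\le\Theta$ such that both $v$ and $1/v$ are subsolutions. On $\mathcal C_{4R}$ let $v_0$ be the midpoint of the range of $v$. Either $v\le v_0$ on half of $\mathcal C^-$, and (F1) applied to $\sup v-v$ lowers the supremum on $\mathcal C_R$ by a fixed fraction of the oscillation; or $v\ge v_0$ on half of $\mathcal C^-$, and (F1) applied to $\sup(1/v)-1/v$ raises the infimum. The constraint $v\cdot\frac1v=1$ replaces the missing supersolution property. For a $4\times4$ matrix of determinant one there are more directions than two, and a covering argument takes the place of the alternative.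

\begin{proof}
\emph{Step 1: a matrix of subsolutions.} Let $\Phi=\varphi\,dz\wedge dw$. For constant $\sigma=(X,\xi)\in\mathbb C^2\oplus(\mathbb C^2)^*$ put
\[
G(\sigma,\sigma)=|X|_g^2+|\xi+i_X\Phi|_g^2 .
\]
This defines a positive Hermitian $4\times4$ matrix function $G$. It arises from the block matrix of $|X|_g^2+|\xi|_g^2$, which has determinant $D\cdot D^{-1}=1$, by the unipotent substitution $(X,\xi)\mapsto(X,\xi+i_X\Phi)$. So $\det G=1$, and $G$ takes values in a compact set $\mathcal G=\mathcal G(\Theta)$ of positive matrices of determinant one. The components $\Phi_{ki}$ are skew with $\Phi_{zw}=\varphi$, so \eqref{eq:phi} says $\partial_{\bar j}\Phi_{ki}=T_{ki\bar j}$, $\partial_t\Phi_{ki}=-(\partial_kT_i-\partial_iT_k)$. Hence $\beta_i=\xi_i+X^k\Phi_{ki}$ satisfies \eqref{eq:betaeq}, and $L\,G(\sigma,\sigma)\le0$ by Lemma~\ref{lem:Xbeta}. Diagonalizing a constant positive matrix $A$ writes $\operatorname{tr}(GA)$ as a positive combination of four functions $G(\sigma,\sigma)$, so $L\operatorname{tr}(GA)\le0$.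

The determinant condition makes such traces measure distance. For $A,A'\in\mathcal G$ the eigenvalues $\lambda_i$ of $A'^{-1/2}AA'^{-1/2}$ lie in a compact subinterval of $(0,\infty)$ and have product one, so $\operatorname{tr}(AA'^{-1})-4=\sum(\lambda_i-1-\log\lambda_i)$. On that interval $\lambda-1-\log\lambda$ is comparable to $(\lambda-1)^2$, and $\sum(\lambda_i-1)^2=|A'^{-1/2}(A-A')A'^{-1/2}|^2$. Thus
\begin{equation}\label{eq:convex}
c_1|A-A'|^2\le\operatorname{tr}(AA'^{-1})-4\le C_1|A-A'|^2 .
\end{equation}
For $G_1\in\mathcal G$ let $F_{G_1}(A)=\operatorname{tr}(AG_1^{-1})-4$. From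
\[
F_{G_1}(A)-F_{G_1}(A')=\operatorname{tr}\bigl((A-A')(G_1^{-1}-A'^{-1})\bigr)+\operatorname{tr}(AA'^{-1})-4 ,
\]
from \eqref{eq:convex}, and because inversion is Lipschitz on $\mathcal G$,
\begin{equation}\label{eq:lip}
|F_{G_1}(A)-F_{G_1}(A')|\le C_2|A-A'|\bigl(|A-A'|+|A'-G_1|\bigr).
\end{equation}
The constants $c_1,C_1,C_2$ depend only on $\Theta$.

\emph{Step 2: decay of oscillation.} We claim that there is $n_1=n_1(\Theta)$ such that for every cylinder $\mathcal C^0\subset\mathcal C_2$, of radius $R$ say, $\operatorname{diam}G(\mathcal C^{n_1})\le\frac12\operatorname{diam}G(\mathcal C^0)$, where $\mathcal C^j$ is the cylinder of radius $4^{-j}R$ with the same vertex.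

Let $d_0=\operatorname{diam}G(\mathcal C^0)>0$. In the $16$-dimensional space of Hermitian matrices, a set of diameter $d_0$ is covered by $\lceil8/\epsilon\rceil^{16}$ closed cubes of diameter at most $\epsilon d_0$. We use two such covers of $G(\mathcal C^0)$: a coarse one by $n_0$ cubes, with $\epsilon=\epsilon_0$ and $C_1\epsilon_0^2\le c_1/32$, and a fine one by $n_1$ cubes, with $\epsilon=\epsilon_1\in(0,1)$ to be fixed. We show: if $\operatorname{diam}G(\mathcal C^j)>d_0/2$, then some fine cube meets $G(\mathcal C^j)$ but not $G(\mathcal C^{j+1})$.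

Let $\mathcal C^-\subset\mathcal C^j$ be the set in (F1) for the pair $\mathcal C^{j+1}\subset\mathcal C^j$. Some coarse cube $U$ satisfies $|\{G\in U\}\cap\mathcal C^-|\ge|\mathcal C^-|/n_0$. Let $G_1\in U$ be a value of $G$ on $\mathcal C^-$, and put $v=F_{G_1}(G)$, $m_j=\sup_{\mathcal C^j}v$. Then $Lv\le0$. Some point of $G(\mathcal C^j)$ has distance more than $d_0/4$ from $G_1$, so $m_j\ge c_1d_0^2/16$ by \eqref{eq:convex}. On $\{G\in U\}$ we have $v\le C_1\epsilon_0^2d_0^2\le m_j/2$. Apply (F1) to $m_j-v\ge0$: the left side is at least $(|B_1|/n_0)^{1/\delta}m_j/2$, so $v\le(1-c_2)m_j$ on $\mathcal C^{j+1}$, with $c_2>0$ depending only on $\Theta$ and not on $\epsilon_1$.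

Choose a point of $\mathcal C^j$ where $v>(1-\frac{c_2}2)m_j$, let $A'$ be the value of $G$ there and $V$ a fine cube containing $A'$. For $A\in V\cap G(\mathcal C^0)$ we have $|A-A'|\le\epsilon_1d_0$ and $|A'-G_1|\le d_0$, so \eqref{eq:lip} gives
\[
F_{G_1}(A)>(1-\tfrac{c_2}2)m_j-2C_2\epsilon_1d_0^2\ge(1-c_2)m_j ,
\]
once $\epsilon_1$ is fixed with $2C_2\epsilon_1\le c_1c_2/32$. So $V$ does not meet $G(\mathcal C^{j+1})$.

If $\operatorname{diam}G(\mathcal C^j)>d_0/2$ held for $j=0,\dots,n_1-1$, the number of fine cubes meeting the decreasing sets $G(\mathcal C^j)$ would drop to zero at $j=n_1$, which is absurd. This proves the claim.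

Cylinders with vertex in $\mathcal C_1$ and radius at most $1$ lie in $\mathcal C_2$. Iterating the claim, $G$ has oscillation at most $CR^\alpha$ on such a cylinder of radius $R$, with $4^{n_1\alpha}=2$. Of two points of $\mathcal C_1$ at distance less than $R\le1$, the earlier lies in the cylinder of radius $R$ with vertex at the later. So $G$ is bounded in $C^{\alpha,\alpha/2}(\mathcal C_1)$. Its block $X=0$ is $g^{-1}$, so $g$ is bounded in $C^{\alpha,\alpha/2}(\mathcal C_1)$.

\emph{Step 3: the gradient.} To use (F2) for \eqref{eq:system} we need $\mathcal Q$ bounded. We rescale at the point where the gradient is largest; there $\mathcal Q$ is bounded, and by Step 2 the rescaled metric is almost constant. Let $\varrho(x,t)=\min(1-|x|,\sqrt{t+1})$ on the compact set $\overline{\mathcal C_1}\subset\mathcal C_2$. We claim $\varrho\,|\partial_xg|\le C(\Theta)$. Otherwise there are solutions $g_i$ as in the proposition and maximum points $(x_i,t_i)$ of $\varrho|\partial_xg_i|$ with $\lambda_i=|\partial_xg_i|(x_i,t_i)$ and $\lambda_i\varrho_i\to\infty$, where $\varrho_i=\varrho(x_i,t_i)\le1$.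 For $(x,t)\in\mathcal C_1$, using $\sqrt{a'-b'}\ge\sqrt{a'}-\sqrt{b'}$, the point $(x_i+x/\lambda_i,t_i+t/\lambda_i^2)$ has $\varrho\ge\varrho_i-1/\lambda_i\ge\varrho_i/2$ for large $i$, so $|\partial_xg_i|\le2\lambda_i$ there. Thus $g_i'(x,t)=g_i(x_i+x/\lambda_i,t_i+t/\lambda_i^2)$ solves \eqref{eq:system} on $\mathcal C_1$ with $|\partial_xg_i'|\le2$ and $|\partial_xg_i'(0,0)|=1$. By Step 2, $g_i'$ is bounded in $C^{\alpha,\alpha/2}(\mathcal C_1)$, and $v_i=g_i'-g_i'(0,0)$ satisfies $\sup|v_i|\le C\lambda_i^{-\alpha}\to0$. The right side of the equation for $v_i$ is bounded, so (F2) with a fixed $q>6$, applied to real and imaginary parts of the entries, bounds $\partial_xv_i$ in $C^{\alpha',\alpha'/2}(\mathcal C_{1/2})$. Comparing a directional derivative at $(0,0)$ with the difference quotient over a segment of length $\epsilon$ gives $|\partial_xv_i(0,0)|\le C(\epsilon^{-1}\sup|v_i|+\epsilon^{\alpha'})$ for $\epsilon\in(0,\frac12)$. Letting $i\to\infty$ and then $\epsilon\to0$ contradicts $|\partial_xg_i'(0,0)|=1$. Since $\varrho\ge\frac12$ on $\mathcal C_{1/2}$,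 we have $|\partial_xg|\le C(\Theta)$ there.

\emph{Step 4: higher derivatives.} Fix radii $\frac12>R_1>R_2>\dots>\frac14$. On $\mathcal C_{1/2}$, $\mathcal Q$ is bounded and $g$ is H\"older, so (F2) bounds $\partial_xg$ in $C^{\alpha',\alpha'/2}(\mathcal C_{R_1})$; decreasing $\alpha'$ we may assume $\alpha'\le\alpha$. Then $\mathcal Q$ is bounded in $C^{\alpha',\alpha'/2}$, and (F3) bounds $g$ in $C^{2+\alpha',1+\alpha'/2}(\mathcal C_{R_2})$. Suppose $k\ge1$ and all spatial derivatives of $g$ of order at most $k-1$ are bounded in $C^{2+\alpha',1+\alpha'/2}(\mathcal C_{R_{k+1}})$. Differentiating \eqref{eq:system},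
\[
L(\partial_x^kg)=\partial_x^k\mathcal Q+\sum_{j=1}^k(\partial_x^jg^{-1})*(\partial_x^{k-j}\partial\bar\partial g),
\]
where $*$ is a contraction with constant coefficients. The right side involves spatial derivatives of order at most $k+1$ and is bounded in $C^{\alpha',\alpha'/2}(\mathcal C_{R_{k+1}})$. So (F3) bounds $\partial_x^kg$ in $C^{2+\alpha',1+\alpha'/2}(\mathcal C_{R_{k+2}})$. Time derivatives are expressed by spatial ones through \eqref{eq:system}.
\end{proof}

\subsection{Long-time existence}\label{sub:longtime}

\begin{proof}[Proof of Theorem~\ref{thm:main}(1)]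
Suppose $t_*<\infty$. Let $K_0\subset\tilde M$ be a compact set that maps onto $M$ and $K_0'$ a compact neighborhood of $K_0$. On $K_0'\times[0,t_*)$, by \eqref{eq:equiv} and \eqref{eq:bounds}, $g$ is uniformly equivalent to the Euclidean metric in $(w,z)$ and $\varphi$ is bounded. For a small fixed $R$, all cylinders of radius $2R$ with vertex in $K_0\times[t_*/2,t_*)$ lie in $K_0'\times[0,t_*)$, and Proposition~\ref{prop:interior} bounds all space and time derivatives of $g$ on $K_0\times[t_*/2,t_*)$. So $\omega_t$ converges smoothly on $M$ as $t\to t_*$ to a $\partial\bar\partial$-closed form, which is positive by \eqref{eq:equiv}. Short-time existence \cite{ST} extends the flow past $t_*$, a contradiction.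
\end{proof}

\section{The blowdown limit}\label{sec:blowdown}

For $s\ge1$ and $\tau>0$ let $\omega^s(\tau)=s^{-1}\psi_s^*\tilde\omega(s\tau)$. Since $\psi_s$ is biholomorphic and $\rho_B$ is unchanged by scaling the metric, $\omega^s$ is a pluriclosed flow on $\mathbb H\times\mathbb C$.

\subsection{Compactness}

We have $\psi_s^*\omega_{KE}=\omega_{KE}$ and $\psi_s^*\theta=\sqrt s\,\theta_s$ with $\theta_s=dz+s^{-1/2}a\,dw$. So \eqref{eq:equiv} becomes
\begin{equation}\label{eq:equivs}
C^{-1}\alpha^s\le\omega^s(\tau)\le C\alpha^s,\qquad\alpha^s=\bigl(\tau+\tfrac{t_0}s\bigr)\omega_{KE}+\sqrt{-1}\,\theta_s\wedge\bar\theta_s .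
\end{equation}
Put $\Phi^s(\tau)=s^{-1}\psi_s^*\Phi(s\tau)=\varphi^s\,dz\wedge dw$, so $\varphi^s(w,z,\tau)=s^{-1/2}\varphi(w,\sqrt s\,z,s\tau)$. It satisfies \eqref{eq:phi} for $\omega^s$: the equation $\bar\partial\Phi=-\sqrt{-1}\,\partial\omega$ is linear in $(\Phi,\omega)$, and $\partial_\tau\Phi^s=-\psi_s^*\partial\mathsf T=-\partial\mathsf T(\omega^s)$. By \eqref{eq:bounds},
\[
|\varphi^s|\le C\kappa^{1/2}(\tau+t_0/s)^{1/2}+s^{-1/2}p_0|a| .
\]
So for $(w,\tau)$ in a compact subset of $\mathbb H\times(0,\infty)$, all $z\in\mathbb C$ and all $s\ge1$, the metric $\omega^s$ is uniformly equivalent to the Euclidean one and $\varphi^s$ is uniformly bounded. Proposition~\ref{prop:interior}, at a small fixed radius, bounds $\omega^s$ in $C^\infty_{loc}(\mathbb H\times\mathbb C\times(0,\infty))$. By the Arzel\`a--Ascoli theorem every sequence $s_i\to\infty$ has a subsequence along which $\omega^{s_i}$ converges in $C^\infty_{loc}$. It suffices to show that every such limit $\omega_\infty$ is the one in Theorem~\ref{thm:main}(3). By \eqref{eq:equivs}, $\omega_\infty$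 is positive, and it is a pluriclosed flow on $\mathbb H\times\mathbb C\times(0,\infty)$.

\subsection{Symmetry of the limit}

The metric $\omega^s$ is invariant under $\psi_s^{-1}\Gamma\psi_s$, which consists of the maps $(w,z)\mapsto(\gamma w,z+s^{-1/2}f(w))$. For a fixed element of $\Gamma$ these converge smoothly to $(w,z)\mapsto(\gamma w,z)$, and every $z_0\in\mathbb C$ is a limit of points of the lattices $s_i^{-1/2}\Lambda$. So $\omega_\infty$ is invariant under all translations in $z$ and under $(w,z)\mapsto(\gamma w,z)$, $\gamma\in\pi_1(B')$. The component $g^s_{z\bar z}(w,z,\tau)=p(w,\sqrt s\,z,s\tau)$ has mean $p_0$ over each cell of $s^{-1/2}\Lambda$ in $\{w\}\times\mathbb C$, by Section~\ref{sec:beta}. The cells shrink to points and the convergence is locally uniform, so the $(z,\bar z)$ component of $\omega_\infty$ is $p_0$. Completing the square, $\omega_\infty$ has the form in Lemma~\ref{lem:invariant}, where now $Y(\cdot,\tau)$ and $\mathcal F(\cdot,\tau)$ are functions on $B'$ and $\mu=h\,dw$ is a $(1,0)$-form on $B'$.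

The estimates \eqref{eq:bounds} are scale invariant: $\operatorname{tr}_{\omega^s}\omega_{KE}=s\,u\circ\psi_s$ lies between $c/(\tau+t_0/s)$ and $1/(\tau+t_0/s)$, and $|\theta_s|^2_{\omega^s}=|\theta|_g^2\circ\psi_s\le C$. Since $\theta_s\to dz$, Lemma~\ref{lem:invariant} gives in the limit, for all $\tau>0$ and with $C$ independent of $\tau$,
\begin{equation}\label{eq:limitbounds}
\tau\le Y\le C\tau,\qquad|h|^2/\kappa\le C\tau .
\end{equation}

\subsection{Rigidity}

The system \eqref{eq:reduced} on $B'$ has other solutions, such as $Y=\tau+c$ with $h=0$, or $Y=\tau$ with $\mu$ a fixed holomorphic $1$-form. The bounds \eqref{eq:limitbounds} as $\tau\to0^+$ exclude them; they serve as the initial condition $Y=0$, $h=0$.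

\begin{proof}[Proof of Theorem~\ref{thm:main}(3)]
Let $\mathcal E(\tau)=\int_{B'}\sqrt{-1}\,\mu\wedge\bar\mu\ge0$. By \eqref{eq:reduced}, by $\int_{B'}\partial(\mathcal F\bar\mu)=0$ and by $\partial_w\bar h=Y\kappa\bar{\mathcal F}$,
\[
\dot{\mathcal E}=2\operatorname{Re}\int_{B'}\bar h\,\partial_w\mathcal F\,\sqrt{-1}\,dw\wedge d\bar w=-2\int_{B'}|\mathcal F|^2\,Y\omega_{KE}\le0 ,
\]
while \eqref{eq:limitbounds} gives $\mathcal E(\tau)=\int_{B'}(|h|^2/\kappa)\,\omega_{KE}\le C\tau\to0$ as $\tau\to0^+$. Hence $\mathcal E\equiv0$, so $h\equiv0$ and $\mathcal F\equiv0$. Since $\partial_w\partial_{\bar w}\log Y\le Y^{-1}\partial_w\partial_{\bar w}Y$, the second equation in \eqref{eq:reduced} shows that $Y-\tau$ is a subsolution of $\partial_\tau-(Y\kappa)^{-1}\partial_w\partial_{\bar w}$ on $B'$. By \eqref{eq:MP}, $Y(\tau)-\tau\le\max Y(\epsilon)-\epsilon\le C\epsilon$ for $0<\epsilon<\tau$. Letting $\epsilon\to0$ gives $Y\le\tau$, so $Y=\tau$ by \eqref{eq:limitbounds}. Thus every subsequential limit equals $\omega_\infty(\tau)=\tau\,\omega_{KE}+p_0\sqrt{-1}\,dz\wedge d\bar z$,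 and $\omega^s\to\omega_\infty$ in $C^\infty_{loc}$ as $s\to\infty$. The limit is invariant under the transitive group $PSL_2(\mathbb R)\times\mathbb C$, and $t\,\phi_t^*\omega_\infty(1)=t\,(\omega_{KE}+p_0t^{-1}\sqrt{-1}\,dz\wedge d\bar z)=\omega_\infty(t)$.
\end{proof}

\section{Gromov--Hausdorff convergence}\label{sec:GH}

The local convergence on $\tilde M$ yields a uniform comparison on $M'$ with a metric of model type.

\begin{lemma}\label{lem:asymptotic}
Let $\hat\omega_t=t\,\omega_{KE}+p_0\sqrt{-1}\,\theta\wedge\bar\theta$ on $M'$. There are $\varepsilon_t\to0$ with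
\begin{equation}\label{eq:asymptotic}
(1-\varepsilon_t)\,\hat\omega_t\le\omega_t\le(1+\varepsilon_t)\,\hat\omega_t .
\end{equation}
\end{lemma}

\begin{proof}
Let $K\subset\mathbb H$ be compact with $\pi_1(B')\cdot K=\mathbb H$, and let $\hat\omega^s=s^{-1}\psi_s^*\hat\omega_s=\omega_{KE}+p_0\sqrt{-1}\,\theta_s\wedge\bar\theta_s$. Both $\omega^s(1)$ and $\hat\omega^s$ converge to $\omega_\infty(1)$ in $C^\infty_{loc}$. Their coefficients are $s^{-1/2}\Lambda$-periodic in $z$, and for $s\ge1$ a fixed disk in $\mathbb C$ contains a cell of $s^{-1/2}\Lambda$; so the convergence, with all derivatives, is uniform on $K\times\mathbb C$. Hence $(1-\varepsilon_s)\hat\omega^s\le\omega^s(1)\le(1+\varepsilon_s)\hat\omega^s$ on $K\times\mathbb C$. Both forms are invariant under $\psi_s^{-1}\Gamma\psi_s$, which moves every point into $K\times\mathbb C$, so the inequality holds everywhere. Undo the scaling and put $s=t$.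
\end{proof}

We next compare distances on $B$ and on $\mathbb H$. By Section~\ref{sec:bundle}, each point $b_0\in B$, of order $n\ge1$, has a neighborhood $U=\{|x|<\epsilon\}$ whose preimage in $B'$, and therefore in $\mathbb H$, is a disjoint union of disks, each identified by a coordinate $y$ with the \emph{uniformizing disk} $\{|y|^n<\epsilon\}$ so that the projection is $x=y^n$. In all these disks $\omega_{KE}$ is the same metric, invariant under multiplication by $n$-th roots of unity. The distance $d_B$ is the infimum of lengths of \emph{admissible} paths, that is, finite concatenations of images of smooth paths in uniformizing disks. A smooth path in $\mathbb H$ projects to an admissible path of the same length.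

\begin{lemma}\label{lem:lift}
For $\zeta\in\mathbb H$ over $b\in B$ and for $b'\in B$ there is $\zeta'\in\mathbb H$ over $b'$ with $d_{\mathbb H}(\zeta,\zeta')=d_B(b,b')$.
\end{lemma}

\begin{proof}
An admissible path from $b$ to $b'$ lifts to a path of the same length starting at $\zeta$. Indeed, let the first piece be the image of a path $y(\cdot)$ in the uniformizing disk of $U$. The point $\zeta$ lies in one of the disks over $U$, and its coordinate has the same $n$-th power as $y(0)$; multiplying $y(\cdot)$ by a root of unity we obtain a lift that starts at $\zeta$. Continue piece by piece. So the distance from $\zeta$ to the preimage of $b'$ is at most $d_B(b,b')$, and projecting geodesics shows that it is at least $d_B(b,b')$. The preimage is a finite union of $\pi_1(B')$-orbits, closed and discrete, and closed balls in $\mathbb H$ are compact, so the distance is attained.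
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}(2)]
Recall that if $\pi:(M,d)\to(B,d_B)$ is a surjection with $|d(x,y)-d_B(\pi x,\pi y)|\le\varepsilon$ for all $x,y$, then the graph of $\pi$ is a correspondence of distortion at most $\varepsilon$, and the Gromov--Hausdorff distance is at most $\varepsilon/2$. Let $d_t$ be the distance of $\omega_t/t$ on $M$ and $x,y\in M$.

\emph{Lower bound.} A smooth path from $x$ to $y$ lifts to $\tilde M$ and projects to $\mathbb H$; since $\omega_t/t\ge\omega_{KE}$, the projection is not longer. Projecting to $B$ gives $d_B(\pi x,\pi y)\le d_t(x,y)$.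

\emph{Upper bound.} Let $(w_x,z_x)\in\tilde M$ lie over $x$. By Lemma~\ref{lem:lift} choose $w_y\in\mathbb H$ over $\pi y$ with $d_{\mathbb H}(w_x,w_y)=d_B(\pi x,\pi y)$. Lift the geodesic from $w_x$ to $w_y$ to the path starting at $(w_x,z_x)$ on which $\theta$ vanishes, that is $\dot z=-a(w)\dot w$. Its $\hat\omega_t/t$-length is $d_B(\pi x,\pi y)$, so its $\omega_t/t$-length is at most $(1+\varepsilon_t)^{1/2}d_B(\pi x,\pi y)$, and it ends in $\{w_y\}\times\mathbb C$. It remains to move along the fiber. The preimage in $M'$ of the connected fiber $\pi^{-1}(\pi y)$ is a finite disjoint union of fibers of $\pi'$ and a finite covering of $\pi^{-1}(\pi y)$. Each of these fibers is open and closed in the preimage, so its image is open, closed and nonempty, hence all of $\pi^{-1}(\pi y)$. The image of $\{w_y\}\times\mathbb C$ in $M'$ is one of them. So the points of $\{w_y\}\times\mathbb C$ over $y$ form a nonempty $\Lambda$-invariant set, and one of them lies within Euclidean distance $\operatorname{diam}(\mathbb C/\Lambda)$ of the endpoint. On $\{w_y\}\times\mathbb C$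 the form $\hat\omega_t/t$ restricts to $p_0t^{-1}\sqrt{-1}\,dz\wedge d\bar z$, so by \eqref{eq:asymptotic} that point is reached within $\omega_t/t$-length $Ct^{-1/2}$. Therefore
\[
d_B(\pi x,\pi y)\le d_t(x,y)\le(1+\varepsilon_t)^{1/2}d_B(\pi x,\pi y)+Ct^{-1/2}.
\]
As $B$ has finite diameter, the distortion of $\pi$ tends to zero.
\end{proof}

This completes the proof of Theorem~\ref{thm:main} and of the conjecture.

\section{Decay rates, and Kodaira dimension zero}\label{sec:complements}

The results of this section are not used above.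

\begin{theorem}\label{thm:rates}
In the setting of Theorem~\ref{thm:main}:
\begin{enumerate}
\item $\omega_t\ge t\,\pi^*\omega_{KE}$ for every $t>0$, and the constant $1$ is optimal: $t\operatorname{tr}_{\omega_t}\pi^*\omega_{KE}\to1$ uniformly.
\item With $\hat\omega_t$ as in Lemma~\ref{lem:asymptotic} and $\hat\nabla$ its Levi-Civita connection, $\sup_{M'}|\hat\nabla^k(\omega_t-\hat\omega_t)|_{\hat\omega_t}=o(t^{-k/2})$ for every $k\ge0$.
\item For the Levi-Civita connection of $\omega_t$, $|\nabla^k\operatorname{Rm}(\omega_t)|_{\omega_t}\le C_k(1+t)^{-1-k/2}$. Moreover $t\sup_M|\operatorname{Rm}(\omega_t)|$ converges to the curvature norm of the product of $\omega_{KE}$ with a flat metric, and $t^{1/2}\sup_M|\partial\omega_t|_{\omega_t}\to0$.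
\item $p_0$ is the time-independent ratio $\int_F\omega\big/\int_F\sqrt{-1}\,dz\wedge d\bar z$ over a fiber $F$ of $M'$. The blowdown limit depends on $\omega$ only through this ratio, and up to the automorphism $z\mapsto cz$ of $\tilde M$ it does not depend on $\omega$ at all. Two solutions with the same fiber area satisfy $(1-\varepsilon_t)\omega'_t\le\omega_t\le(1+\varepsilon_t)\omega'_t$ with $\varepsilon_t\to0$.
\end{enumerate}
\end{theorem}

\begin{proof}
(1) The bound is in Proposition~\ref{prop:apriori}. Since $\operatorname{tr}_{\hat\omega_t}\omega_{KE}=1/t$, \eqref{eq:asymptotic} gives $(1+\varepsilon_t)^{-1}\le tu\le(1-\varepsilon_t)^{-1}$. As $\omega_{KE}$ has rank one on $M$, the inequality $\omega_t\ge C't\,\omega_{KE}$ means $C'tu\le1$, which for large $t$ forces $C'\le1$.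

(2) By the proof of Lemma~\ref{lem:asymptotic}, $\omega^s(1)-\hat\omega^s$ tends to zero with all derivatives, uniformly on $K\times\mathbb C$, and $\hat\omega^s$ converges smoothly and uniformly there. So the covariant derivatives of $\omega^s(1)-\hat\omega^s$ with respect to $\hat\omega^s$ tend to zero uniformly on $K\times\mathbb C$, and by invariance everywhere. The Levi-Civita connection is unchanged by scaling, and for a covariant $2$-tensor $A$ one has $|\nabla^k(s^{-1}A)|_{s^{-1}\hat g}=s^{k/2}|\nabla^kA|_{\hat g}$.

(3) In the same way $|\nabla^k\operatorname{Rm}|$ and $|\partial\omega|$ of $\omega^s(1)$ converge uniformly to the corresponding functions for $\omega_\infty(1)$, which are constant by homogeneity; the second is zero because the limit is K\"ahler. Replacing $g$ by $s^{-1}g$ multiplies $|\nabla^k\operatorname{Rm}|$ by $s^{1+k/2}$ and $|\partial\omega|$ by $s^{1/2}$. These quantities are local, so the statements descend to $M$. On a bounded time interval the solution is smooth on a compact set.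

(4) On a fiber $\omega$ restricts to $p\sqrt{-1}\,dz\wedge d\bar z$, so the ratio is the fiber average of $p$, which is $p_0$ for all $t$ by Section~\ref{sec:beta}. The limit in Theorem~\ref{thm:main}(3) contains only $p_0$, and $z\mapsto cz$ multiplies $p_0$ by $|c|^2$. Two solutions with the same $p_0$ satisfy \eqref{eq:asymptotic} with the same $\hat\omega_t$.
\end{proof}

The curvature of the base was used only for the sharp rates. Over a flat base the same argument gives bounds that are polynomial in time, and this suffices for existence.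

\begin{theorem}\label{thm:kod0}
Let $M$ be a minimal elliptic surface with $b_1(M)$ odd and $\operatorname{kod}(M)\in\{0,1\}$. Then the pluriclosed flow exists on $[0,\infty)$ for every initial pluriclosed metric.
\end{theorem}

\begin{proof}
It remains to treat $\operatorname{kod}(M)=0$. As in Section~\ref{sec:bundle}, fact (i) gives a finite unramified cover $M'$ that is a principal $E$-bundle over a compact curve $B'$. The transition maps have the form $(w,z)\mapsto(w',z+f(w))$, so $dw\wedge dz$ transforms like $dw$ and $K_{M'}=\pi'^*K_{B'}$. The fibers are compact and connected, so the plurigenera of $M'$ are those of $B'$. Kodaira dimension is invariant under finite unramified covers, so $B'$ has genus one. Replace $\mathbb H$ by $\mathbb C$ and $\omega_{KE}$ by a flat metric $\omega_{fl}=\sqrt{-1}\,\kappa\,dw\wedge d\bar w$ with $\kappa$ constant. The triviality of the bundle over the universal cover, the construction of $\theta$ with $\bar\partial\theta=\sqrt{-1}\,\omega_{fl}$, Sections~\ref{sec:evolution} and~\ref{sec:beta}, and Step 1 of Proposition~\ref{prop:apriori}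 do not use the equation $\partial_w\partial_{\bar w}\log\kappa=\kappa$, so \eqref{eq:p} holds.

Now $\Delta\log\kappa=0$. Step 2 gives $(\partial_t-\Delta)\log u\le0$, so $u\le u_0:=\max u(0)$. In Step 3 the terms $\mp\frac u2N_i$ are absent: $(\partial_t-\Delta)N_1=-|\nabla^{(1)}dw|^2_{H_1}$, and $(\partial_t-\Delta)N_2$ is bounded by the left side of \eqref{eq:cross}. With $\sigma=1+t$,
\[
(\partial_t-\Delta)(N_2+\sigma N_1)\le\frac u\sigma N_2+N_1\le\frac{u_0+1}{1+t}(N_2+\sigma N_1),
\]
so $N_2\le C(1+t)^{u_0+1}$. Suppose $t_*<\infty$. By \eqref{eq:N} and \eqref{eq:p}, the functions $u$, $u^{-1}\le pN_2^2$, $|\theta|_g^2=N_2\sqrt{u/p}$ and $D/\kappa=p/u$ are bounded on $[0,t_*)$. By \eqref{eq:trace}, $\omega_t\ge c\,(\omega_{fl}+\sqrt{-1}\,\theta\wedge\bar\theta)$, and the bound on $D/\kappa$ gives the reverse inequality as in Step 4. As in Step 5, $|\beta(W)|\le C/|dw|_g=C(\kappa/u)^{1/2}$ is bounded, so $\varphi$ is locally bounded. The argument of Section~\ref{sub:longtime} then extends the flow past $t_*$, a contradiction.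
\end{proof}

\begin{thebibliography}{9}

\bibitem{Lieberman} Lieberman, \emph{Second Order Parabolic Differential Equations}.

\bibitem{Streets} Jeffrey Streets, \emph{Pluriclosed flow and the geometrization of complex surfaces}, arXiv:1808.09490 (2018).

\bibitem{ST} Streets and Tian, \emph{A parabolic flow of pluriclosed metrics}, IMRN 2010.

\end{thebibliography}
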